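\title{Bounded $p$-harmonic functions in the disc: countable exceptional boundary sets and Perron solutions}

\begin{abstract}
Let $1<p<\infty$, $p\neq 2$. We prove that two bounded $p$-harmonic functions in the unit disc of the plane which are ordered at all but countably many boundary points are ordered in the whole disc. It follows that a boundary function which is bounded and continuous off one point $x_0$ is resolutive whatever its value at $x_0$, and that its Perron solution does not depend on that value. This answers two questions of A.~Bj\"orn. For $p<2$ the proof is a capacity argument. For $p>2$ points have positive capacity, and the proof combines a Hardy inequality with weight $|\nabla u|^{p-2}$, a boundary H\"older estimate for the difference of two solutions that does not depend on their boundary data, and a blow-up at the exceptional point.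
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Throughout, $1<p<\infty$ and $p\neq2$ are fixed, $\mathbf{R}^2$ is identified with $\mathbf{C}$, and $\mathbf{D}$ is the open unit disc. A function $u$ is \emph{$p$-harmonic} in an open set $G\subset\mathbf{R}^2$ if it is a continuous weak solution of $\operatorname{div}(|\nabla u|^{p-2}\nabla u)=0$, that is, $u\in C(G)\cap W^{1,p}_{\mathrm{loc}}(G)$ and $\int_G|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi=0$ for all $\varphi\in C_0^\infty(G)$. If $u$ is $p$-harmonic, then so is $au+b$ for real $a,b$, and so is the composition of $u$ with a translation, rotation or dilation. The equation is not linear, however, so sums and differences of solutions are not available. The excluded value $p=2$ gives the linear theory of harmonic functions, to which we refer only for orientation.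

A function $u\colon\mathbf{D}\to(-\infty,\infty]$ is \emph{$p$-superharmonic} if it is lower semicontinuous, not identically $\infty$, and lies above $p$-harmonic functions in the following sense: whenever $G\Subset\mathbf{D}$ is open and $v\in C(\overline G)$ is $p$-harmonic in $G$ with $v\le u$ on $\partial G$, then $v\le u$ in $G$. Perron's method attaches two candidates for a solution of the Dirichlet problem to an arbitrary function $f\colon\partial\mathbf{D}\to[-\infty,\infty]$. Let $\mathcal{U}_f$ be the set of $p$-superharmonic functions $u$ in $\mathbf{D}$ that are bounded below and satisfy $\liminf_{\mathbf{D}\ni y\to x}u(y)\ge f(x)$ for all $x\in\partial\mathbf{D}$. The \emph{upper} and \emph{lower Perron solutions} are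
\[
\overline{H}f(z)=\inf_{u\in\mathcal{U}_f}u(z),\qquad \underline{H}f=-\overline{H}(-f).
\]
The function $f$ is \emph{resolutive} if $\overline{H}f=\underline{H}f$ and this function is real-valued; it is then $p$-harmonic and is denoted $Hf$. Resolutivity says that approximation from above and approximation from below leave no gap, so that $f$ determines one solution.

We study the mildest discontinuity that boundary data can have. Let $x_0=1\in\partial\mathbf{D}$ and let $f\colon\partial\mathbf{D}\to[-\infty,\infty]$ be such that $f|_{\partial\mathbf{D}\setminus\{x_0\}}$ is bounded and continuous. Let $m^-\le m^+$ be the lower and upper limits of $f(x)$ as $x\to x_0$ along $\partial\mathbf{D}\setminus\{x_0\}$; both are finite. Then $f$ is upper semicontinuous exactly when $f(x_0)\ge m^+$, lower semicontinuous exactly when $f(x_0)\le m^-$, and neither exactly when $m^-<f(x_0)<m^+$. We say that $f$ has a \emph{jump discontinuity} at $x_0$ if both limits $\lim_{\theta\to0^\pm}f(e^{i\theta})$ exist. The following facts are known.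
\begin{enumerate}
\item[(K1)] If $f$ is upper or lower semicontinuous, then $f$ is resolutive.
\item[(K2)] All choices of $f(x_0)$ that make $f$ upper semicontinuous yield the same Perron solution. The same holds for all choices that make $f$ lower semicontinuous.
\item[(K3)] If $f$ has a jump discontinuity at $x_0$, then $f$ is resolutive for every choice of $f(x_0)$, and $Hf$ is independent of $f(x_0)$.
\end{enumerate}
A function such as $f(x)=\sin(1/|x-x_0|)$ has no one-sided limits at $x_0$, and for $-1<f(x_0)<1$ none of these facts applies to it. The two questions below are posed in Bj\"orn~\cite{Bjorn}.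
\begin{enumerate}
\item[(a)] If $f(x_0)$ is such that $f$ is not semicontinuous, is $f$ necessarily resolutive?
\item[(b)] Is the Perron solution given by the lower semicontinuous choices of $f(x_0)$ always equal to the one given by the upper semicontinuous choices?
\end{enumerate}

Let $f^\pm$ be the function $f$ with the value $m^\pm$ at $x_0$. If $m^-<f(x_0)<m^+$, then $f^-\le f\le f^+$. Both Perron solutions are monotone in the data, and $\underline{H}f\le\overline{H}f$ for bounded $f$, so
\[
Hf^-\le\underline{H}f\le\overline{H}f\le Hf^+ .
\]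
Thus a positive answer to (b) gives a positive answer to (a). Question (b), in turn, is a uniqueness question: $Hf^+$ and $Hf^-$ are bounded $p$-harmonic functions with the same limit at every boundary point other than $x_0$ (Lemma~\ref{lem:limits}), and we ask whether this forces them to coincide.

\subsection{Results}
Both answers are positive, for every $p$.

\begin{theorem}\label{thm:answer}
Let $f|_{\partial\mathbf{D}\setminus\{x_0\}}$ be bounded and continuous. For every value $f(x_0)\in[-\infty,\infty]$ the function $f$ is resolutive, and $Hf$ is independent of $f(x_0)$. It is the unique bounded $p$-harmonic function in $\mathbf{D}$ with $\lim_{y\to x}Hf(y)=f(x)$ for all $x\in\partial\mathbf{D}\setminus\{x_0\}$.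
\end{theorem}

The theorem follows from a comparison principle with an exceptional set. For a function $w$ on $\mathbf{D}$ we write
\[
w^*(x)=\limsup_{\mathbf{D}\ni y\to x}w(y),\qquad x\in\partial\mathbf{D}.
\]
A compact set $K\subset\overline{\mathbf{D}}$ has \emph{zero $p$-capacity} if $\inf\int|\nabla\phi|^p=0$, the infimum being taken over Lipschitz functions $\phi$ with compact support in the disc $B(0,4)$ and $\phi\ge1$ on $K$. In words, $K$ can be cut off at arbitrarily small cost in $p$-energy.

\begin{theorem}\label{thm:unique}
Let $u_1,u_2$ be bounded $p$-harmonic functions in $\mathbf{D}$ and $w=u_1-u_2$. Suppose that $w^*\le0$ on $\partial\mathbf{D}\setminus E$, where either $E$ is countable, or $1<p<2$ and every compact subset of $E$ has zero $p$-capacity. Then $u_1\le u_2$ in $\mathbf{D}$.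
\end{theorem}

The set $E$ cannot be allowed to contain an arc: for $u_1=\operatorname{Re}z$ and $u_2=\cos\theta_0$ with $0<\theta_0<\pi$ we have $w^*\le0$ off the arc $\{e^{i\theta}:|\theta|<\theta_0\}$, while $u_1>u_2$ near $1$. Since Theorem~\ref{thm:unique} allows more than one exceptional point, it gives more than Theorem~\ref{thm:answer}.

\begin{theorem}\label{thm:ext}
Let $f\colon\partial\mathbf{D}\to\mathbf{R}$ be bounded with a countable set of discontinuities (or, if $p<2$, a set of discontinuities all of whose compact subsets have zero $p$-capacity). Then $f$ is resolutive. Let $f,\tilde f$ be two such functions, and let $F$ be the union of $\{f\neq\tilde f\}$ and the two discontinuity sets. If $F$ is countable (or, if $p<2$, all compact subsets of $F$ have zero $p$-capacity), then $Hf=H\tilde f$. In particular, every function of bounded variation on $\partial\mathbf{D}$ is resolutive.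
\end{theorem}

\subsection{What one would expect}\label{sec:expect}
Two families of explicit solutions are a good guide.

\begin{example}\label{ex:explicit}
In polar coordinates $(r,\theta)$ about a point $c$, with unit vectors $e_r,e_\theta$, we have $\operatorname{div}(ae_r+be_\theta)=r^{-1}(\partial_r(ra)+\partial_\theta b)$.
\begin{enumerate}
\item[(i)] If $u=V(r)$ with $V'(r)=r^{-1/(p-1)}$, then $|\nabla u|^{p-2}\nabla u=r^{-1}e_r$ is divergence free. So $u$ is $p$-harmonic in $\mathbf{R}^2\setminus\{c\}$; up to an affine change, $u=r^{(p-2)/(p-1)}$.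
\item[(ii)] If $u=\theta$, then $|\nabla u|^{p-2}\nabla u=r^{1-p}e_\theta$ is divergence free. So $u(z)=\arg(1-z)\in(-\pi/2,\pi/2)$ is a bounded $p$-harmonic function in $\mathbf{D}$ for every $p$. Since $1-e^{it}=2\sin(t/2)\,e^{i(t-\pi)/2}$, its boundary values are $f(e^{it})=(t-\pi)/2$, $0<t<2\pi$, with a jump at $x_0$. By Theorem~\ref{thm:answer}, $Hf=\arg(1-z)$ whatever $f(x_0)$ is. Along rays ending at $x_0$ this function has every limit in $(-\pi/2,\pi/2)$, and no value of $f(x_0)$ is preferred.
\end{enumerate}
\end{example}

For $p=2$ and $E=\{x_0\}$, Theorem~\ref{thm:unique} takes one line: $w-\varepsilon\log(2/|z-x_0|)$ is harmonic with upper limit at most $0$ at every boundary point, so $w\le\varepsilon\log(2/|z-x_0|)$ for all $\varepsilon>0$. This argument subtracts one solution from another twice, and neither subtraction survives for $p\neq2$.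

What survives depends on the cost of cutting off a point. A cutoff function that drops from $1$ to $0$ across the annulus $r<|z-x_0|<2r$ has $p$-energy of order $r^{2-p}$. For $p<2$ this tends to zero with $r$, the point is invisible to the energy, and a test function argument proves Theorem~\ref{thm:unique} (Section~\ref{sec:small}). For $p>2$ a point has positive capacity (Remark~\ref{rem:plarge}), and a single boundary point can decide the solution: by Example~\ref{ex:explicit}(i), $u_1=1$ and $u_2=|z|^{(p-2)/(p-1)}$ are bounded $p$-harmonic functions in the punctured disc $\mathbf{D}\setminus\{0\}$, they agree on $\partial\mathbf{D}$, and $u_1>u_2$. So the analog of Theorem~\ref{thm:unique} for the punctured disc and $E=\{0\}$ is false when $p>2$, and one might guess that the answers to (a) and (b) change at $p=2$.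

They do not, because $x_0$ is not an isolated boundary point of the disc. At every scale $r$, the part of $\partial\mathbf{D}$ at distance about $r$ from $x_0$ is a pair of arcs of length about $r$, on which $w^*\le0$. If $w^*(x_0)=L>0$, we magnify the picture at $x_0$ and obtain two solutions in a half-plane whose difference attains its maximum $L$ at an interior point. A strong comparison principle makes the difference constant, and this conflicts with the boundary condition on the two half-lines, \emph{provided the boundary condition survives the limit}. That proviso is the core of the paper. It requires a bound for $w$ near a good boundary arc that uses nothing about the boundary behavior of $u_1$ and $u_2$ separately (Proposition~\ref{prop:decay}).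

\subsection{Plan}
Section~\ref{sec:prelim} collects standard facts. Section~\ref{sec:perron} derives Theorems~\ref{thm:answer} and~\ref{thm:ext} from Theorem~\ref{thm:unique}, and Section~\ref{sec:small} proves the latter for $p<2$. Section~\ref{sec:blowup} carries out the blow-up and completes the argument by hand when $u_2=0$. Section~\ref{sec:decay} proves the boundary estimate for $p>2$, and Section~\ref{sec:end} finishes the proof.

\section{Preliminaries}\label{sec:prelim}

\subsection{Notation and standard facts}
We write $B(x,r)$ for open discs, $d(z)=1-|z|$ for the distance from $z\in\mathbf{D}$ to $\partial\mathbf{D}$, $p'=p/(p-1)$, $t_+=\max(t,0)$, and $C$ for constants that depend only on $p$ and may change from line to line. For background on the following facts see Heinonen--Kilpel\"ainen--Martio~\cite{HKM}.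
\begin{enumerate}
\item[(F1)] A $p$-harmonic function $u$ is $C^1$ (Ural'tseva, DiBenedetto, Lewis, Tolksdorf), and $|\nabla u(z)|\le C_2M/r$ if $|u|\le M$ in $B(z,r)$, where $C_2=C_2(p)$. It is $C^\infty$ in the open set where $\nabla u\neq0$.
\item[(F2)] Locally uniform limits of $p$-harmonic functions are $p$-harmonic. A $p$-harmonic function in a domain that attains its minimum is constant.
\item[(F3)] The critical points of a nonconstant $p$-harmonic function in a planar domain are isolated (Bojarski--Iwaniec~\cite{BI} for $p\ge2$; Manfredi~\cite{Manfredi}). We use this only for $p>2$.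
\item[(F4)] For bounded $f$, the functions $\overline{H}f$ and $\underline{H}f$ are bounded and $p$-harmonic, and $\underline{H}f\le\overline{H}f$ \cite[Ch.~9]{HKM}.
\item[(F5)] (Harnack's inequality.) Let $\mathbf{a}$ be a measurable field of symmetric matrices in $B(z,2r)$ with eigenvalues in $[\lambda,\Lambda]$, $0<\lambda\le\Lambda$. A continuous weak solution $h\ge0$ of $\operatorname{div}(\mathbf{a}\nabla h)=0$ in $B(z,2r)$ satisfies $\sup_{B(z,r)}h\le C'\inf_{B(z,r)}h$, with $C'$ depending only on $\Lambda/\lambda$.
\end{enumerate}

A locally Lipschitz function $h$ is differentiable almost everywhere; $\nabla h_+$ equals $\nabla h$ a.e.\ on $\{h>0\}$ and $0$ a.e.\ elsewhere; and $h$ is constant on a domain where $\nabla h=0$ a.e. By mollification, the weak formulation of the equation extends to Lipschitz test functions with compact support. Put $\mathcal{A}(a)=|a|^{p-2}a$ for $a\in\mathbf{R}^2\setminus\{0\}$ and $\mathcal{A}(0)=0$. If $u_1,u_2$ are $p$-harmonic in $G$, subtracting the two equations gives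
\begin{equation}\label{eq:test}
\int_G\bigl(\mathcal{A}(\nabla u_1)-\mathcal{A}(\nabla u_2)\bigr)\cdot\nabla\varphi=0
\end{equation}
for all Lipschitz $\varphi$ with compact support in $G$. This identity is our substitute for an equation satisfied by $w=u_1-u_2$.

Test functions will be built from $(w-\delta)_+$, and their supports are controlled by a consequence of the definition of $w^*$:
\begin{equation}\label{eq:local}
\text{if } w^*(x)<c,\text{ then for some } r>0:\quad w<c\text{ in }\mathbf{D}\cap B(x,r),\quad w^*<c\text{ on }\partial\mathbf{D}\cap B(x,r).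
\end{equation}
Indeed, for $w^*(x)<c'<c$ we have $w<c'$ in $\mathbf{D}\cap B(x,r)$ for small $r$, hence $w^*\le c'$ on $\partial\mathbf{D}\cap B(x,r)$. In particular $w^*$ is upper semicontinuous, and the sets $\{w^*\ge c\}$ are compact.

\subsection{Vector inequalities}
For $a\neq0$ the derivative $D\mathcal{A}(a)$ is symmetric, with eigenvalue $(p-1)|a|^{p-2}$ in the direction of $a$ and $|a|^{p-2}$ in the orthogonal direction. Put
\[
\Gamma(a,b)=(\mathcal{A}(a)-\mathcal{A}(b))\cdot(a-b).
\]
Testing \eqref{eq:test} with $w$ times a cutoff produces $\Gamma(\nabla u_1,\nabla u_2)$ as the good term and $\mathcal{A}(\nabla u_1)-\mathcal{A}(\nabla u_2)$ in the error term. The next lemma compares the two.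

\begin{lemma}\label{lem:vector}
Let $a,b\in\mathbf{R}^2$.
\begin{enumerate}
\item[(i)] If $p>2$ and $\rho=|a|^{p-2}+|b|^{p-2}$, then
\[
\Gamma(a,b)\ge\tfrac12\rho|a-b|^2,\qquad |\mathcal{A}(a)-\mathcal{A}(b)|\le(p-1)\rho|a-b|,\qquad |a-b|^{p-2}\le2^{p-2}\rho .
\]
\item[(ii)] If $p<2$ and $S=|a|+|b|>0$, then
\[
\Gamma(a,b)\ge(p-1)|a-b|^2S^{p-2},\qquad |\mathcal{A}(a)-\mathcal{A}(b)|^{p'}\le C\,\Gamma(a,b).
\]
\end{enumerate}
In both cases $\Gamma(a,b)>0$ whenever $a\neq b$.
\end{lemma}

\begin{proof}
Let $a_t=b+t(a-b)$, $0\le t\le1$, and $m=\max(|a|,|b|)$, so $|a_t|\le m$.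

(i) Expanding both sides shows that
\[
\Gamma(a,b)=\tfrac12\rho|a-b|^2+\tfrac12\bigl(|a|^{p-2}-|b|^{p-2}\bigr)\bigl(|a|^2-|b|^2\bigr),
\]
each side being $|a|^p+|b|^p-\rho\,a\cdot b$. The last product is nonnegative because $p>2$. The map $\mathcal{A}$ is $C^1$ on $\mathbf{R}^2$ for $p>2$, and $D\mathcal{A}(a_t)$ has norm at most $(p-1)m^{p-2}\le(p-1)\rho$; integrating in $t$ gives the second inequality. The third follows from $|a-b|\le2m$.

(ii) Now $D\mathcal{A}$ is singular at $0$, and we first show
\begin{equation}\label{eq:segment}
\int_0^1|a_t|^{p-2}\,dt\le CS^{p-2}.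
\end{equation}
Note that $m\ge S/2$. If $|a-b|\le m/2$, then every $a_t$ is within $m/2$ of an endpoint of norm $m$, so $|a_t|\ge m/2$. If $|a-b|>m/2$, let $t_0\in\mathbf{R}$ be the parameter of the point of the line nearest to $0$. By Pythagoras $|a_t|\ge|t-t_0||a-b|\ge|t-t_0|\,m/2$, and $\int_0^1|t-t_0|^{p-2}\,dt\le2\int_0^1s^{p-2}\,ds=2/(p-1)$. Since $p-2<0$, both cases give \eqref{eq:segment}.

The continuous function $t\mapsto\mathcal{A}(a_t)$ is $C^1$ except possibly at one point, and its derivative is integrable by \eqref{eq:segment}. Hence $\mathcal{A}(a)-\mathcal{A}(b)=\int_0^1D\mathcal{A}(a_t)(a-b)\,dt$. The smaller eigenvalue of $D\mathcal{A}(a_t)$ is $(p-1)|a_t|^{p-2}\ge(p-1)S^{p-2}$, which gives the first inequality. The larger one is $|a_t|^{p-2}$, so $|\mathcal{A}(a)-\mathcal{A}(b)|\le C|a-b|S^{p-2}$ by \eqref{eq:segment}. With $s=(2-p)/(p-1)>0$ we have $p'=2+s$ and $(p-2)p'=(p-2)-s$, and therefore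
\[
|\mathcal{A}(a)-\mathcal{A}(b)|^{p'}\le C|a-b|^2S^{p-2}\Bigl(\frac{|a-b|}{S}\Bigr)^{s}\le C\,\Gamma(a,b),
\]
because $|a-b|\le S$.
\end{proof}

For two given $p$-harmonic functions $u_1,u_2$ we write $g=\Gamma(\nabla u_1,\nabla u_2)$. Thus $g\ge0$, and $g=0$ only where $\nabla u_1=\nabla u_2$.

\subsection{Comparison and barriers}
The case $E=\emptyset$ of Theorem~\ref{thm:unique} holds in any bounded open set, and its proof is the template for the test function arguments below.

\begin{lemma}[Comparison]\label{lem:comp}
Let $u_1,u_2$ be $p$-harmonic in a bounded open set $G$, let $c\in\mathbf{R}$, and suppose $\limsup_{G\ni y\to x}(u_1-u_2)(y)\le c$ for all $x\in\partial G$. Then $u_1\le u_2+c$ in $G$. In particular, $p$-harmonic functions in $\mathbf{D}$ are $p$-superharmonic.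
\end{lemma}

\begin{proof}
Let $c'>c$ and $\varphi=(u_1-u_2-c')_+$. Every point of the compact set $\partial G$ has a neighborhood in which $\varphi=0$, so $\varphi$ has compact support in $G$; it is Lipschitz because $u_1,u_2\in C^1(G)$. By \eqref{eq:test}, $\int_{\{u_1-u_2>c'\}}g=0$, so $\nabla\varphi=0$ a.e. Then $\varphi$ is constant on each component of $G$, and the constant is $0$ since $\varphi$ vanishes near the boundary of the component. Let $c'\to c$.
\end{proof}

The radial solutions with pole outside $\overline{\mathbf{D}}$ serve as barriers. Let $V(s)=\int_1^st^{-1/(p-1)}\,dt$; this function is increasing, $V(1)=0$, and $V(s)\le s-1$ for $s\ge1$.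

\begin{lemma}[Barriers]\label{lem:barrier}
For $\xi\in\partial\mathbf{D}$ and $R>0$ the function $v_{\xi,R}(z)=V\bigl(|z-(1+R)\xi|/R\bigr)$ is $p$-harmonic in a neighborhood of $\overline{\mathbf{D}}$, and
\[
V\Bigl(\sqrt{1+|z-\xi|^2/R^2}\Bigr)\le v_{\xi,R}(z)\le\frac{|z-\xi|}{R},\qquad z\in\overline{\mathbf{D}}.
\]
\end{lemma}

\begin{proof}
The function is $p$-harmonic off $(1+R)\xi$ by Example~\ref{ex:explicit}(i) and dilation invariance. For $z\in\overline{\mathbf{D}}$ we have $(z-\xi)\cdot\xi=z\cdot\xi-1\le0$, so $|z-\xi-R\xi|^2\ge|z-\xi|^2+R^2$, which gives the lower bound. The upper bound follows from $|z-\xi-R\xi|\le|z-\xi|+R$ and $V(s)\le s-1$.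
\end{proof}

\section{From uniqueness to Perron solutions}\label{sec:perron}

In this section we assume Theorem~\ref{thm:unique}. To apply it to Perron solutions we need their boundary limits at points of continuity of the data.

\begin{lemma}\label{lem:limits}
Let $f\colon\partial\mathbf{D}\to\mathbf{R}$ be bounded, and continuous at $x\in\partial\mathbf{D}$. Then $\overline{H}f(y)\to f(x)$ and $\underline{H}f(y)\to f(x)$ as $\mathbf{D}\ni y\to x$.
\end{lemma}

\begin{proof}
Let $v=v_{x,1}$ and $\varepsilon>0$. Choose $r>0$ with $|f-f(x)|\le\varepsilon$ on $\partial\mathbf{D}\cap B(x,r)$, and let $A=2\sup|f|/V(\sqrt{1+r^2})$. By Lemma~\ref{lem:barrier}, $v\ge0$ on $\overline{\mathbf{D}}$ and $Av\ge2\sup|f|$ on $\partial\mathbf{D}\setminus B(x,r)$, so $|f-f(x)|\le\varepsilon+Av$ on $\partial\mathbf{D}$. The functions $\pm f(x)+\varepsilon+Av$ are $p$-harmonic in $\mathbf{D}$ and continuous on $\overline{\mathbf{D}}$, hence belong to $\mathcal{U}_{\pm f}$ by Lemma~\ref{lem:comp}. Together with (F4) this gives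
\[
f(x)-\varepsilon-Av\le\underline{H}f\le\overline{H}f\le f(x)+\varepsilon+Av\quad\text{in }\mathbf{D}.
\]
Let $y\to x$, where $v(y)\to0$, and then $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $E$ be the set of discontinuities of $f$. By (F4), $\overline{H}f$ and $\underline{H}f$ are bounded and $p$-harmonic, and by Lemma~\ref{lem:limits} their difference tends to $0$ at every point of $\partial\mathbf{D}\setminus E$. Theorem~\ref{thm:unique} gives $\overline{H}f\le\underline{H}f$, and (F4) gives the opposite inequality, so $f$ is resolutive. For $f,\tilde f$ as in the statement, $Hf$ and $H\tilde f$ have the same limit $f(x)=\tilde f(x)$ at every $x\in\partial\mathbf{D}\setminus F$. Theorem~\ref{thm:unique}, applied in both orders with $E=F$, gives $Hf=H\tilde f$. Finally, a function of bounded variation is, in the variable $\theta\in[0,2\pi]$, a difference of two bounded monotone functions; so it is bounded and has countably many discontinuities.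
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $c\in[-\infty,\infty]$ let $f_c$ equal $f$ off $x_0$ and $c$ at $x_0$. For finite $c$ the function $f_c$ is bounded and continuous off $x_0$. By Theorem~\ref{thm:ext} with $F\subset\{x_0\}$, all these $f_c$ are resolutive and have the same Perron solution $h$. The functions $f_{\infty}$ and $f_{m^+}$ are upper semicontinuous, so $f_\infty$ is resolutive by (K1) and $Hf_\infty=Hf_{m^+}=h$ by (K2). In the same way $f_{-\infty}$ and $f_{m^-}$ are lower semicontinuous, and $Hf_{-\infty}=Hf_{m^-}=h$. The function $h$ is bounded by (F4) and has the stated boundary limits by Lemma~\ref{lem:limits}. Any other bounded $p$-harmonic function with these limits equals $h$, by Theorem~\ref{thm:unique} with $E=\{x_0\}$ in both orders.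
\end{proof}

Facts (K1) and (K2) enter only for the values $f(x_0)=\pm\infty$, and (K3) is not used.

\section{The case $1<p<2$: cutting off the exceptional set}\label{sec:small}

We first record what is needed about capacity.

\begin{lemma}\label{lem:cap}
Let $1<p<2$.
\begin{enumerate}
\item[(i)] If $K\subset\overline{\mathbf{D}}$ is compact with zero $p$-capacity, there are Lipschitz functions $\phi_j$ with compact support in $B(0,4)$ such that $0\le\phi_j\le1$, $\phi_j=1$ in a neighborhood of $K$, $\int|\nabla\phi_j|^p\to0$, and $\phi_j\to0$ a.e.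
\item[(ii)] Every countable compact set $K\subset\partial\mathbf{D}$ has zero $p$-capacity.
\item[(iii)] The circle $\partial\mathbf{D}$ does not have zero $p$-capacity.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\phi$ is admissible in the definition, then $\phi>\frac12$ near $K$, so $\min(1,2\phi_+)$ equals $1$ near $K$ and has energy at most $2^p\int|\nabla\phi|^p$. By Poincar\'e's inequality, $\int|\phi_j|^p\le C\int|\nabla\phi_j|^p\to0$ for the functions so obtained, and a subsequence tends to $0$ a.e.

(ii) Let $K=\{x_1,x_2,\dots\}$ and $\varepsilon>0$. Since $2-p>0$, there are $r_j\in(0,1)$ with $r_j^{2-p}\le\varepsilon2^{-j}$. The function $\phi_j(z)=\min\bigl(1,(2-|z-x_j|/r_j)_+\bigr)$ equals $1$ on $B(x_j,r_j)$, is supported in $\overline B(x_j,2r_j)\subset B(0,4)$, and has $|\nabla\phi_j|\le1/r_j$, so its energy is at most $4\pi r_j^{2-p}$. Finitely many of the discs $B(x_j,r_j)$ cover $K$. The maximum of the corresponding $\phi_j$ is admissible, and its gradient equals a.e.\ one of the $\nabla\phi_j$, so its energy is at most $\sum_j4\pi r_j^{2-p}\le4\pi\varepsilon$.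

(iii) If $\phi$ is admissible for $\partial\mathbf{D}$, then on almost every ray from the origin H\"older's inequality gives $1\le\int_1^4|\nabla\phi|\,dr\le3^{1/p'}\bigl(\int_1^4|\nabla\phi|^pr\,dr\bigr)^{1/p}$. Integrating over directions, $\int|\nabla\phi|^p\ge2\pi\,3^{1-p}$.
\end{proof}

The proof of Lemma~\ref{lem:comp} tests with $(w-\delta)_+$, which now need not vanish near $E$. We multiply it by $\eta^p$, where $\eta=1-\phi_j$ vanishes near the bad points. The exponent $p$ is chosen so that H\"older's inequality and Lemma~\ref{lem:vector}(ii) bound the error by a power less than one of the good term, times the energy of the cutoff.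

\begin{proof}[Proof of Theorem~\ref{thm:unique} for $1<p<2$]
By Lemma~\ref{lem:cap}(ii) we may assume that all compact subsets of $E$ have zero $p$-capacity. Let $|u_i|\le M$, fix $\delta>0$, and put $w_\delta=(w-\delta)_+$. The set $E_\delta=\{w^*\ge\delta\}$ is compact and contained in $E$. Let $\phi_j$ be as in Lemma~\ref{lem:cap}(i) for $K=E_\delta$, and $\eta_j=1-\phi_j$. Near a point of $E_\delta$ we have $\eta_j=0$, and near a point of $\partial\mathbf{D}\setminus E_\delta$ we have $w_\delta=0$ by \eqref{eq:local}. So $w_\delta\eta_j^p$ is Lipschitz with compact support in $\mathbf{D}$, and $I_j=\int_{\{w>\delta\}}g\,\eta_j^p$ is finite. By \eqref{eq:test}, H\"older's inequality, Lemma~\ref{lem:vector}(ii) and $w_\delta\le2M$,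
\begin{align*}
I_j&=-p\int_{\{w>\delta\}}w_\delta\,\eta_j^{p-1}\bigl(\mathcal{A}(\nabla u_1)-\mathcal{A}(\nabla u_2)\bigr)\cdot\nabla\eta_j\\
&\le p\Bigl(\int_{\{w>\delta\}}\eta_j^p\,|\mathcal{A}(\nabla u_1)-\mathcal{A}(\nabla u_2)|^{p'}\Bigr)^{1/p'}\Bigl(\int_{\mathbf{D}}w_\delta^p|\nabla\eta_j|^p\Bigr)^{1/p}\\
&\le CI_j^{1/p'}\,2M\Bigl(\int|\nabla\phi_j|^p\Bigr)^{1/p}.
\end{align*}
Since $I_j<\infty$, this gives $I_j\le CM^p\int|\nabla\phi_j|^p\to0$. As $\eta_j\to1$ a.e., Fatou's lemma gives $g=0$ a.e.\ on $\{w>\delta\}$. Hence $\nabla w_\delta=0$ a.e., and $w_\delta$ is constant in $\mathbf{D}$. By Lemma~\ref{lem:cap}(iii), $E_\delta\neq\partial\mathbf{D}$, and $w_\delta=0$ near any point of $\partial\mathbf{D}\setminus E_\delta$. So $w_\delta\equiv0$, and $\delta\to0$ gives $w\le0$.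
\end{proof}

\begin{remark}\label{rem:plarge}
Both ingredients fail for $p>2$. As $b\to a\neq0$, the quantity $|\mathcal{A}(a)-\mathcal{A}(b)|^{p'}$ is of order $|a-b|^{p'}$ with $p'<2$, while $\Gamma(a,b)$ is of order $|a-b|^2$, so the second inequality of Lemma~\ref{lem:vector}(ii) is false. And a point $x\in\overline{\mathbf{D}}$ has positive capacity: on almost every ray from $x$, an admissible $\phi$ satisfies $1\le\int_0^5|\nabla\phi|\,dr\le\bigl(\int_0^5r^{-1/(p-1)}dr\bigr)^{1/p'}\bigl(\int_0^5|\nabla\phi|^pr\,dr\bigr)^{1/p}$, and the first factor is finite when $p>2$.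
\end{remark}

\section{Blow-up at a boundary point}\label{sec:blowup}

For $p>2$ we remove exceptional points one at a time by magnification. The magnified functions converge only in the interior of the half-plane $P=\{\zeta:\operatorname{Re}\zeta<0\}$, so the boundary condition has to be converted into an interior bound that is the same at all scales. We isolate this as a property of the difference $w=u_1-u_2$.
\begin{enumerate}
\item[(D)] There are constants $A,\gamma>0$ such that $w(z)\le A\,(|z-\xi|/R)^\gamma$ whenever $\xi\in\partial\mathbf{D}$, $R>0$, $w^*\le0$ on $\partial\mathbf{D}\cap\overline B(\xi,R)$, $z\in\mathbf{D}$ and $|z-\xi|<R/2$.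
\end{enumerate}
The point is that $A$ and $\gamma$ do not depend on $\xi$ and $R$. This section is valid for all $p$.

\begin{lemma}[Blow-up]\label{lem:blowup}
Let $u_1,u_2$ be bounded $p$-harmonic functions in $\mathbf{D}$ such that $w=u_1-u_2$ has property \emph{(D)}. Suppose that $w^*\le0$ on $\partial\mathbf{D}\cap B(1,r_0)\setminus\{1\}$ for some $r_0>0$, and that $L=w^*(1)>0$. Then there are $p$-harmonic functions $U_1,U_2$ in $P$ such that $W=U_1-U_2$ satisfies $W\le L$, $W(\zeta_0)=L$ for some $\zeta_0\in P$, and $W\not\equiv L$. If $u_2=0$, then $U_2=0$.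
\end{lemma}

\begin{proof}
Let $|u_i|\le M$ with $M>0$.

\emph{Step 1: $w$ is small in the tangential directions.} Let $A'=\max(2^\gamma A,\,2\cdot4^\gamma M)$. We claim that
\begin{equation}\label{eq:angular}
w(z)\le A'\Bigl(\frac{d(z)}{|z-1|}\Bigr)^\gamma\qquad\text{for }z\in\mathbf{D},\ |z-1|<\tfrac12\min(r_0,1).
\end{equation}
Put $r=|z-1|$ and $\xi=z/|z|$, so that $d(z)=|z-\xi|$. If $d(z)\ge r/4$, then $w(z)\le2M\le2M(4d(z)/r)^\gamma$. If $d(z)<r/4$, then $\frac34r<|\xi-1|<\frac54r$, so $\overline B(\xi,r/2)$ does not contain $1$ and lies in $B(1,\frac74r)\subset B(1,r_0)$. Property (D) with $R=r/2$ gives $w(z)\le A(2d(z)/r)^\gamma$.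

\emph{Step 2: magnification.} Choose $z_k\in\mathbf{D}$ with $z_k\to1$ and $w(z_k)\to L$. Put $r_k=|z_k-1|$, $\zeta_k=(z_k-1)/r_k$ and $U_i^k(\zeta)=u_i(1+r_k\zeta)$. The functions $U_i^k$ are $p$-harmonic and bounded by $M$ in the disc with center $-1/r_k$ and radius $1/r_k$. These discs grow with the radius and their union is $P$, so each compact subset of $P$ lies in all but finitely many of them. If $1+r_k\zeta\in\mathbf{D}$, then
\begin{equation}\label{eq:dist}
d(1+r_k\zeta)=1-|1+r_k\zeta|\le1-\operatorname{Re}(1+r_k\zeta)=-r_k\operatorname{Re}\zeta .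
\end{equation}
For large $k$ we have $w(z_k)\ge L/2$, so \eqref{eq:angular} and \eqref{eq:dist} give $L/2\le A'(-\operatorname{Re}\zeta_k)^\gamma$. Thus the points $\zeta_k$, which have $|\zeta_k|=1$, stay in a compact subset of $P$. By (F1) the gradients of $U_i^k$ are bounded uniformly in $k$ on compact subsets of $P$. By the Arzel\`a--Ascoli theorem, along a subsequence $\zeta_k\to\zeta_0\in P$ and $U_i^k\to U_i$ locally uniformly in $P$, and $U_1,U_2$ are $p$-harmonic by (F2).

\emph{Step 3: properties of $W$.} For fixed $\zeta\in P$ the points $1+r_k\zeta$ tend to $1$, so $W(\zeta)=\lim w(1+r_k\zeta)\le w^*(1)=L$. By locally uniform convergence, $W(\zeta_0)=\lim w(z_k)=L$. Finally \eqref{eq:angular} and \eqref{eq:dist} give $W(\zeta)\le A'(-\operatorname{Re}\zeta/|\zeta|)^\gamma$ for all $\zeta\in P$. At $\zeta=i-t$ the right side is at most $A't^\gamma<L$ for small $t>0$.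
\end{proof}

When one of the two functions is constant, the rest of the proof can be done by hand.

\begin{example}[The case $u_2=0$]\label{ex:model}
Let $u$ be $p$-harmonic in $\mathbf{D}$ with $|u|\le M$ and $u^*\le0$ on $\partial\mathbf{D}\setminus\{1\}$. We show that $u\le0$.

First, $u$ has property (D) with $\gamma=1$ and $A=M/V(\sqrt2)$. Let $u^*\le0$ on $\partial\mathbf{D}\cap\overline B(\xi,R)$, $G=\mathbf{D}\cap B(\xi,R)$ and $v=v_{\xi,R}$. At points of $\partial G$ on $\partial\mathbf{D}$ the upper limit of $u-Av$ is at most $0$, because $v\ge0$. The other points of $\partial G$ lie in $\mathbf{D}\cap\partial B(\xi,R)$, where $Av\ge AV(\sqrt2)=M\ge u$ by Lemma~\ref{lem:barrier}. Lemma~\ref{lem:comp} gives $u\le Av\le A|z-\xi|/R$ in $G$.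

Second, if $L=u^*(1)>0$, Lemma~\ref{lem:blowup} produces a nonconstant $p$-harmonic function $U_1$ in $P$ that attains its maximum, against (F2) applied to $-U_1$. So $u^*\le0$ on all of $\partial\mathbf{D}$, and $u\le0$ by Lemma~\ref{lem:comp}.
\end{example}

For general $u_2$ both steps must be replaced. The maximum principle becomes a strong comparison principle (Lemma~\ref{lem:strong}). Property (D) is harder. The function $u_2+Av$ is a sum of two solutions and is not available as a barrier. One could instead estimate $u_1$ and $u_2$ separately near $\xi$, as in Lemma~\ref{lem:limits}, but the constant there depends on the modulus of continuity of the data at $\xi$. For $f(x)=\sin(1/|x-x_0|)$, at distance $r$ from $x_0$ the data oscillate between $-1$ and $1$ on arcs of length of order $r^2$. After magnification by $1/r$ these arcs have length of order $r\to0$, and no uniform bound results. The estimate must concern the difference alone.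

\section{Boundary decay of the difference for $p>2$}\label{sec:decay}

\begin{proposition}\label{prop:decay}
Let $p>2$. There is $C_0=C_0(p)$ with the following property. Let $u_1,u_2$ be $p$-harmonic in $\mathbf{D}$, $|u_i|\le M$ with $M>0$, and $w=u_1-u_2$. Let $\xi\in\partial\mathbf{D}$, $R>0$, and $w^*\le0$ on $\partial\mathbf{D}\cap\overline B(\xi,R)$. Then
\[
w(z)\le C_0M\Bigl(\frac{|z-\xi|}{R}\Bigr)^{1-2/p}\qquad\text{for }z\in\mathbf{D},\ |z-\xi|<R/2 .
\]
That is, \emph{(D)} holds with $A=C_0M$ and $\gamma=1-2/p$.
\end{proposition}

The condition $p>2$, which gave points positive capacity, now helps: a function with gradient in $L^p$ is H\"older continuous with exponent $1-2/p$. So it suffices to bound the $p$-energy of the positive part of $w$ near $\xi$ by $CM^pR^{2-p}$, the value dictated by scaling.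

\subsection{Reduction to a weighted integral}\label{sec:reduction}
Fix $\delta>0$ and put
\[
w_\delta=(w-\delta)_+,\quad \rho=|\nabla u_1|^{p-2}+|\nabla u_2|^{p-2},\quad \psi(z)=\Bigl(1-\frac{|z-\xi|}{R}\Bigr)_+,\quad\eta=\psi^{p/2}.
\]
The cutoff $\eta$ is Lipschitz because $p/2>1$; the reason for this exponent appears in Section~\ref{sec:closing}. By \eqref{eq:local}, every point of $\partial\mathbf{D}\cap\overline B(\xi,R)$ has a neighborhood in which $w_\delta=0$. Hence the closure $Q$ of $\{w>\delta\}\cap B(\xi,R)$ is a compact subset of $\mathbf{D}$, the functions $w_\delta\eta$ and $w_\delta\eta^2$ are Lipschitz with support in $Q$, and the integrals over $\mathbf{D}$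
\[
X=\int\rho\,|\nabla w_\delta|^2\eta^2,\qquad Y=\int\rho\,w_\delta^2|\nabla\eta|^2,\qquad Z=\int\rho\,\frac{w_\delta^2\eta^2}{d^2}
\]
are finite. This finiteness is the only role of $\delta$; no constant below depends on it.

\emph{Caccioppoli inequality.} By \eqref{eq:test} with $\varphi=w_\delta\eta^2$, Lemma~\ref{lem:vector}(i) and the Cauchy--Schwarz inequality,
\[
\tfrac12X\le\int_{\{w>\delta\}}g\,\eta^2\le2(p-1)\int\rho\,|\nabla w_\delta|\,\eta\,w_\delta|\nabla\eta|\le2(p-1)X^{1/2}Y^{1/2},
\]
so that
\begin{equation}\label{eq:cacc}
X\le16(p-1)^2\,Y .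
\end{equation}

\emph{From energy to decay.} On $B(\xi,R/2)$ we have $\eta^2=\psi^p\ge2^{-p}$, and $|\nabla w_\delta|^p\le2^{p-2}\rho|\nabla w_\delta|^2$ by the third inequality of Lemma~\ref{lem:vector}(i). So $\int_{\mathbf{D}\cap B(\xi,R/2)}|\nabla w_\delta|^p\le CX$. Let $\omega=w_\delta$ in $\mathbf{D}\cap B(\xi,R/2)$ and $\omega=0$ in $B(\xi,R/2)\setminus\mathbf{D}$. Since $\omega=0$ off $Q$, the function $\omega$ is locally Lipschitz in $B(\xi,R/2)$ and $\omega(\xi)=0$. Let $0<r<R/2$, $B=B(\xi,r)$, $x\in B$, and let $\omega_B$ be the mean value of $\omega$ over $B$. The potential estimate on convex sets \cite[Lemma~7.16]{GT} and H\"older's inequality give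
\[
|\omega(x)-\omega_B|\le C\int_B\frac{|\nabla\omega(y)|}{|x-y|}\,dy\le C\Bigl(\int_{B(x,2r)}\frac{dy}{|x-y|^{p'}}\Bigr)^{1/p'}\|\nabla\omega\|_{L^p(B)}\le Cr^{1-2/p}X^{1/p},
\]
where the integral converges because $p'<2$ and is of order $r^{2-p'}$, and $(2-p')/p'=1-2/p$. Given $z\in\mathbf{D}$ with $|z-\xi|<r<R/2$, we use this for $x=z$ and for $x=\xi$, and let $r\to|z-\xi|$. With \eqref{eq:cacc},
\begin{equation}\label{eq:morrey}
w(z)-\delta\le\omega(z)-\omega(\xi)\le C|z-\xi|^{1-2/p}\,Y^{1/p}.
\end{equation}
Proposition~\ref{prop:decay} therefore follows, on letting $\delta\to0$, once we prove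
\begin{equation}\label{eq:goal}
Y\le CM^pR^{2-p}.
\end{equation}

\subsection{The difficulty}
All we know about the weight is the interior gradient bound (F1) in $B(z,d(z))$,
\begin{equation}\label{eq:weight}
\rho(z)\le2\,(C_2M/d(z))^{p-2},
\end{equation}
which by itself gives $Y\le CM^pR^{-2}\int_{\mathbf{D}\cap B(\xi,R)}d^{2-p}$. For $2<p<3$ this is enough: if $R\le1$, say, the set $\mathbf{D}\cap B(\xi,R)$ lies in $\{d<R\}$ and in a sector of opening $2\arcsin R\le\pi R$ at the origin, so the integral is at most $\pi R\int_0^Rt^{2-p}\,dt=\pi R^{4-p}/(3-p)$. For $p\ge3$ the integral diverges, and we must use that $w_\delta$ vanishes near $\partial\mathbf{D}$, where the weight may be large.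

The tool that trades vanishing at the boundary for gradient is Hardy's inequality, and here it is needed with the weight $\rho$. For an arbitrary weight it is false: take the indicator function of $B(0,\frac12)$ as weight and a function equal to $1$ on that disc. What makes it true is a convexity property of the square root of the weight, best seen in one dimension. Let $\sigma>0$ be smooth and convex on $(0,1)$, and let $\varphi$ be smooth with compact support in $(0,1)$. Then $((\sigma\varphi)')^2=\sigma^2\varphi'^2+\sigma'(\sigma\varphi^2)'$ and $\int\sigma'(\sigma\varphi^2)'=-\int\sigma''\sigma\varphi^2\le0$. The unweighted inequality $\int\Phi^2/t^2\le4\int\Phi'^2$ applied to $\Phi=\sigma\varphi$ gives $\int\sigma^2\varphi^2/t^2\le4\int\sigma^2\varphi'^2$. In the plane, convexity is replaced by being a subsolution of an elliptic equation, and $\sigma=|\nabla u|^{(p-2)/2}$ has this property.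

\subsection{A Hardy inequality with weight $|\nabla u|^{p-2}$}

\begin{lemma}\label{lem:hardy}
Let $p>2$, let $u$ be $p$-harmonic in $\mathbf{D}$, and let $\varphi$ be Lipschitz with compact support in $\mathbf{D}$. Then
\[
\int_{\mathbf{D}}|\nabla u|^{p-2}\frac{\varphi^2}{d^2}\le4(p-1)\int_{\mathbf{D}}|\nabla u|^{p-2}|\nabla\varphi|^2 .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the unweighted inequality.} Let $\Phi$ be Lipschitz with compact support in $\mathbf{D}$. On a ray from the origin use the variable $t=1-|z|=d$; the area element is $(1-t)\,dt\,d\theta$. We integrate by parts with $t^{-2}=(-t^{-1})'$. The boundary terms vanish, since $\Phi=0$ near $t=0$ and $1-t=0$ at $t=1$. Thus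
\begin{align*}
\int_0^1\frac{\Phi^2(1-t)}{t^2}\,dt&=\int_0^1\frac{2\Phi\Phi'(1-t)-\Phi^2}{t}\,dt\\
&\le2\Bigl(\int_0^1\frac{\Phi^2(1-t)}{t^2}\,dt\Bigr)^{1/2}\Bigl(\int_0^1\Phi'^2(1-t)\,dt\Bigr)^{1/2}.
\end{align*}
The left side is finite. Dividing, squaring, and integrating over $\theta$ with $|\Phi'|\le|\nabla\Phi|$ a.e., we get $\int_{\mathbf{D}}\Phi^2/d^2\le4\int_{\mathbf{D}}|\nabla\Phi|^2$.

\emph{Step 2: an equation for $\log|\nabla u|$.} For a harmonic function, $u_x-iu_y=qe^{-i\alpha}$ is holomorphic, so $\log q$ and $-\alpha$ are conjugate harmonic functions. We look for the analog. Let $q=|\nabla u|$. On the open set $\{q>0\}$, where $u$ is smooth by (F1), write $\nabla u=qe$ with $e=(\cos\alpha,\sin\alpha)$ for a local smooth branch $\alpha$, and put $n=(-\sin\alpha,\cos\alpha)$ and $\tau=\log q$. Since $\operatorname{div}e=n\cdot\nabla\alpha$ and $\partial_x\sin\alpha-\partial_y\cos\alpha=e\cdot\nabla\alpha$, we have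
\begin{align*}
0&=\partial_x(q\sin\alpha)-\partial_y(q\cos\alpha)=q\,(e\cdot\nabla\alpha-n\cdot\nabla\tau),\\
0&=\operatorname{div}(q^{p-1}e)=q^{p-1}\bigl((p-1)\,e\cdot\nabla\tau+n\cdot\nabla\alpha\bigr),
\end{align*}
the first because a gradient has zero curl, the second by the equation. Let $\mathcal{B}$ be the symmetric matrix with $\mathcal{B}e=(p-1)e$ and $\mathcal{B}n=n$. It is smooth in $\{q>0\}$, and
\[
\mathcal{B}\nabla\tau=(p-1)(e\cdot\nabla\tau)e+(n\cdot\nabla\tau)n=-(n\cdot\nabla\alpha)e+(e\cdot\nabla\alpha)n=(-\alpha_y,\alpha_x);
\]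
the last equality holds because rotation by a right angle maps $e$ to $n$ and $n$ to $-e$. Hence $\operatorname{div}(\mathcal{B}\nabla\tau)=0$ in $\{q>0\}$. Let $\beta=(p-2)/2>0$ and $\sigma=q^\beta=e^{\beta\tau}$. Then $\nabla\sigma=\beta\sigma\nabla\tau$ and
\begin{equation}\label{eq:sub}
\operatorname{div}(\mathcal{B}\nabla\sigma)=\beta\operatorname{div}(\sigma\mathcal{B}\nabla\tau)=\beta^2\sigma\,\mathcal{B}\nabla\tau\cdot\nabla\tau\ge0\qquad\text{in }\{q>0\}.
\end{equation}

\emph{Step 3: across the critical points.} We have no smoothness where $q=0$. Since $\beta>0$, these are the points where the continuous function $\sigma$ vanishes, and truncation from below removes them. Put $\mathcal{B}=I$ on $\{q=0\}$, so that $I\le\mathcal{B}\le(p-1)I$ everywhere, and let $\sigma_\varepsilon=\max(\sigma,\varepsilon)$ for $\varepsilon>0$. This function is locally Lipschitz, because every point has a neighborhood in which $\sigma<\varepsilon$ or one in which $q>0$. We claim that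
\begin{equation}\label{eq:subweak}
\int\mathcal{B}\nabla\sigma_\varepsilon\cdot\nabla\chi\le0\qquad\text{for Lipschitz }\chi\ge0\text{ with compact support in }\mathbf{D}.
\end{equation}
For $\lambda>0$ let $h_\lambda=\min(1,(\sigma-\varepsilon)_+/\lambda)$. Then $\chi h_\lambda\ge0$ is Lipschitz with compact support in $\{\sigma\ge\varepsilon\}\subset\{q>0\}$, so \eqref{eq:sub} and integration by parts give $\int\mathcal{B}\nabla\sigma\cdot\nabla(\chi h_\lambda)\le0$, that is,
\[
\int h_\lambda\,\mathcal{B}\nabla\sigma\cdot\nabla\chi\le-\frac1\lambda\int_{\{\varepsilon<\sigma<\varepsilon+\lambda\}}\chi\,\mathcal{B}\nabla\sigma\cdot\nabla\sigma\le0 .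
\]
As $\lambda\to0$, $h_\lambda$ tends to the indicator function of $\{\sigma>\varepsilon\}$, and $\nabla\sigma$ is bounded on the compact set $\operatorname{supp}\chi\cap\{\sigma\ge\varepsilon\}$. Dominated convergence gives \eqref{eq:subweak}.

\emph{Step 4: substitution.} By the product rule and the symmetry of $\mathcal{B}$,
\[
\mathcal{B}\nabla(\sigma_\varepsilon\varphi)\cdot\nabla(\sigma_\varepsilon\varphi)=\sigma_\varepsilon^2\,\mathcal{B}\nabla\varphi\cdot\nabla\varphi+\mathcal{B}\nabla\sigma_\varepsilon\cdot\nabla(\sigma_\varepsilon\varphi^2),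
\]
the last term being $2\sigma_\varepsilon\varphi\,\mathcal{B}\nabla\sigma_\varepsilon\cdot\nabla\varphi+\varphi^2\mathcal{B}\nabla\sigma_\varepsilon\cdot\nabla\sigma_\varepsilon$. Step~1 with $\Phi=\sigma_\varepsilon\varphi$, the bounds on $\mathcal{B}$, and \eqref{eq:subweak} with $\chi=\sigma_\varepsilon\varphi^2$ give
\[
\int\frac{\sigma_\varepsilon^2\varphi^2}{d^2}\le4\int\mathcal{B}\nabla(\sigma_\varepsilon\varphi)\cdot\nabla(\sigma_\varepsilon\varphi)\le4(p-1)\int\sigma_\varepsilon^2|\nabla\varphi|^2 .
\]
As $\varepsilon\to0$, $\sigma_\varepsilon^2\to|\nabla u|^{p-2}$, and the integrands are uniformly bounded with support in $\operatorname{supp}\varphi$.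
\end{proof}

\subsection{Closing the estimate}\label{sec:closing}

\begin{proof}[Proof of Proposition~\ref{prop:decay}]
We keep the notation of Section~\ref{sec:reduction} and prove \eqref{eq:goal}. The weight $\rho$ is a sum of two weights of the type in Lemma~\ref{lem:hardy}. Applying the lemma with $\varphi=w_\delta\eta$ to $u_1$ and to $u_2$, adding, and using \eqref{eq:cacc},
\begin{equation}\label{eq:ZY}
Z\le4(p-1)\int\rho\,|\nabla(w_\delta\eta)|^2\le8(p-1)(X+Y)\le C_1Y,
\end{equation}
where $C_1=8(p-1)(1+16(p-1)^2)$. We now bound $Y$ by a small multiple of $Z$ plus the desired quantity. Since $|\nabla\psi|=1/R$ a.e.\ on $\{\psi>0\}$,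
\[
Y=\frac{p^2}{4R^2}\int_{\{\psi>0\}}\rho\,w_\delta^2\,\psi^{p-2}.
\]
Define $\kappa>0$ by $C_1p^2\kappa^2/4=\frac12$. In $B(\xi,R)$ the quantity $R\psi$ is the distance to $\partial B(\xi,R)$, and we split the integral according to whether a point is much closer to $\partial\mathbf{D}$ than to $\partial B(\xi,R)$.

Where $d<\kappa R\psi$, we have $R^{-2}\psi^{p-2}\le\kappa^2\psi^p/d^2=\kappa^2\eta^2/d^2$, so this part contributes at most $\frac14p^2\kappa^2Z$. Where $d\ge\kappa R\psi>0$, \eqref{eq:weight} gives $\rho\le2(C_2M/(\kappa R\psi))^{p-2}$. The factor $\psi^{p-2}$, which comes from the choice $\eta=\psi^{p/2}$, cancels the singularity exactly: $\rho\,\psi^{p-2}\le2(C_2M/(\kappa R))^{p-2}$. With $w_\delta\le2M$ and the area $\pi R^2$ of $B(\xi,R)$, this part contributes at most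
\[
Y_0=2\pi p^2(C_2/\kappa)^{p-2}M^pR^{2-p}.
\]
Thus $Y\le\frac14p^2\kappa^2Z+Y_0$, and by \eqref{eq:ZY} and the choice of $\kappa$, $Y\le\frac12Y+Y_0$. Since $Y<\infty$, we get $Y\le2Y_0$, which is \eqref{eq:goal}. Inserting this in \eqref{eq:morrey} gives $w(z)\le\delta+CM(|z-\xi|/R)^{1-2/p}$; let $\delta\to0$.
\end{proof}

\section{End of the proof for $p>2$}\label{sec:end}

\subsection{Strong comparison}
The difference of two solutions satisfies a linear equation whose coefficients degenerate where both gradients vanish. Away from critical points Harnack's inequality applies, and in the plane the critical points are few enough to be handled by Lemma~\ref{lem:comp}.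

\begin{lemma}\label{lem:strong}
Let $p>2$, let $U\le\widetilde U$ be $p$-harmonic in a planar domain $\Omega$, and let $U(\zeta_0)=\widetilde U(\zeta_0)$ for some $\zeta_0\in\Omega$. Then $U\equiv\widetilde U$.
\end{lemma}

\begin{proof}
If $U$ is constant, then $\widetilde U$ attains its minimum at $\zeta_0$ and is constant by (F2). Let $U$ be nonconstant. Its critical set $S$ is closed in $\Omega$ by (F1) and discrete by (F3). So a path in $\Omega$ between points of $\Omega\setminus S$ passes near only finitely many points of $S$ and can be rerouted around them; hence $\Omega\setminus S$ is connected. Let $h=\widetilde U-U\ge0$ and $T=\{h=0\}$.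

The set $T\setminus S$ is open. Indeed, at $\zeta\in T\setminus S$ the $C^1$ function $h$ has a minimum, so $\nabla\widetilde U(\zeta)=\nabla U(\zeta)=a\neq0$. In a small disc around $\zeta$ both gradients lie in $B(a,|a|/2)$, and so does the segment between them. There $\mathcal{A}(\nabla\widetilde U)-\mathcal{A}(\nabla U)=\mathbf{a}\nabla h$ with $\mathbf{a}=\int_0^1D\mathcal{A}\bigl((1-t)\nabla U+t\nabla\widetilde U\bigr)\,dt$, whose eigenvalues lie between $(|a|/2)^{p-2}$ and $(p-1)(3|a|/2)^{p-2}$. By \eqref{eq:test}, $h$ is a weak solution of $\operatorname{div}(\mathbf{a}\nabla h)=0$, and (F5) with $h(\zeta)=0$ gives $h=0$ near $\zeta$.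

Since $T\setminus S$ is also relatively closed in the connected set $\Omega\setminus S$, it is either all of $\Omega\setminus S$, in which case $h\equiv0$ by continuity, or empty. In the latter case $T\subset S$. Take a closed disc in $\Omega$ centered at $\zeta_0$ that meets $S$ only at $\zeta_0$. On its boundary circle $h\ge c$ for some $c>0$, and Lemma~\ref{lem:comp} gives $U\le\widetilde U-c$ at $\zeta_0$, a contradiction.
\end{proof}

\subsection{Removing exceptional points}

\begin{lemma}\label{lem:isolated}
Let $p>2$, let $u_1,u_2$ be bounded $p$-harmonic functions in $\mathbf{D}$, $w=u_1-u_2$, $x_1\in\partial\mathbf{D}$ and $r_0>0$. If $w^*\le0$ on $\partial\mathbf{D}\cap B(x_1,r_0)\setminus\{x_1\}$, then $w^*(x_1)\le0$.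
\end{lemma}

\begin{proof}
After a rotation $x_1=1$. Suppose $L=w^*(1)>0$. Property (D) holds by Proposition~\ref{prop:decay}, so Lemma~\ref{lem:blowup} gives $p$-harmonic functions $U_1\le U_2+L$ in $P$ that agree at $\zeta_0$ and are not identical. This contradicts Lemma~\ref{lem:strong}.
\end{proof}

A countable set $E$ may be dense in $\partial\mathbf{D}$ and have no isolated point. The sets $\{w^*\ge\varepsilon\}\subset E$, however, are compact, and a nonempty countable compact set $K$ always has an isolated point: $K$ is a complete metric space and a countable union of closed singletons, so by Baire's theorem one singleton is open in $K$.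

\begin{proof}[Proof of Theorem~\ref{thm:unique} for $p>2$]
Here $E$ is countable. Let $\varepsilon>0$ and $\tilde w=u_1-(u_2+\varepsilon)$, so $\tilde w^*=w^*-\varepsilon$. Let $\mathcal{V}$ be the set of $x\in\partial\mathbf{D}$ such that $\tilde w^*\le0$ in a neighborhood of $x$ in $\partial\mathbf{D}$; it is relatively open. By \eqref{eq:local}, $\mathcal{V}$ contains every $x$ with $w^*(x)<\varepsilon$. So $K=\partial\mathbf{D}\setminus\mathcal{V}$ is compact and contained in $\{w^*\ge\varepsilon\}\subset E$, hence countable. Suppose $K\neq\emptyset$, and let $x_1$ be an isolated point of $K$. The other points of $\partial\mathbf{D}$ near $x_1$ lie in $\mathcal{V}$, so $\tilde w^*\le0$ there. Lemma~\ref{lem:isolated}, applied to $u_1$ and $u_2+\varepsilon$, gives $\tilde w^*(x_1)\le0$. Then $x_1\in\mathcal{V}$, a contradiction. Hence $\tilde w^*\le0$ on $\partial\mathbf{D}$, and $u_1\le u_2+\varepsilon$ by Lemma~\ref{lem:comp}. Let $\varepsilon\to0$.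
\end{proof}

With Section~\ref{sec:small} this proves Theorem~\ref{thm:unique} for all $p\neq2$, and Theorems~\ref{thm:answer} and~\ref{thm:ext} follow by Section~\ref{sec:perron}.

\begin{remark}
For $p>2$ the hypotheses enter as follows. Boundedness of $u_1,u_2$ gives the weight bound \eqref{eq:weight} and the compactness of the magnified functions. The dimension is used in Step~2 of Lemma~\ref{lem:hardy}, where the gradient is described by one angle, in (F3), and in the exponent $1-2/p>0$. The shape of the domain is used in Step~1 of Lemma~\ref{lem:hardy} and in Lemma~\ref{lem:blowup}, which needs good boundary points at distance comparable to $r$ from the exceptional point for every small $r$; these are what the punctured disc of Section~\ref{sec:expect} lacks. Countability of $E$ is used only to find an isolated point of $K$.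
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bjorn} Anders Bj\"orn, \emph{The Dirichlet problem for $p$-harmonic functions on the topologist's comb}, arXiv:1304.1681 (2013).

\bibitem{BI} Bojarski and Iwaniec, Banach Center Publ.\ 19 (1987).

\bibitem{GT} Gilbarg and Trudinger, Lemma~7.16.

\bibitem{HKM} Heinonen, Kilpel\"ainen and Martio, \emph{Nonlinear Potential Theory of Degenerate Elliptic Equations}.

\bibitem{Manfredi} Manfredi, Proc.\ AMS 103 (1988).

\end{thebibliography}
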